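\title{Intersection numbers of the Hodge class and the boundary on the perfect cone compactification of $\mathcal A_g$}

\begin{abstract}
Let $L$ be the determinant of the Hodge bundle and $D$ the boundary divisor on the perfect cone compactification of the moduli stack $\mathcal A_g$, and let $G=g(g+1)/2$. We prove that the intersection number $\langle L^{G-N}D^N\rangle$ vanishes unless $G-N=k(k+1)/2$ for some integer $0\le k\le g$, as conjectured in a paper of Erdenberger, Grushevsky and Hulek. We also prove the converse, determine the signs of the nonzero numbers, and give an integral formula for them. The proof constructs a bounded plurisubharmonic metric on $L-tD$, which identifies $\langle (L-tD)^G\rangle$ with the invariant volume of the locus of abelian varieties without short periods. M\"obius inversion over the short periods and unfolding then show which powers of $t$ occur in this volume.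
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $\mathcal A_g$ be the moduli stack of principally polarized abelian varieties of dimension $g\ge1$, and let $\mathcal A_g^{\mathrm{Perf}}$ be its perfect cone (first Voronoi) toroidal compactification, regarded as a stack. Its dimension is $G=g(g+1)/2$. It carries two natural divisor classes: the determinant $L$ of the Hodge bundle, and the boundary $D=\mathcal A_g^{\mathrm{Perf}}\setminus\mathcal A_g$. This paper is about the top intersection numbers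
\[
a_N^{(g)}=\langle L^{G-N}D^N\rangle_{\mathcal A_g^{\mathrm{Perf}}},\qquad 0\le N\le G .
\]

Which of them should vanish? A first answer comes from a dimension count. The class $L$ is the pullback of an ample class under the morphism $\pi$ to the Satake compactification $\mathcal A_g\sqcup\mathcal A_{g-1}\sqcup\dots\sqcup\mathcal A_0$, so $a^{(g)}_N$ is the degree of $L^{G-N}$ on the cycle class $\pi_*(D^N)$ of dimension $G-N$. For $N\ge1$ this class is supported on the Satake boundary, which has dimension $G-g$. Hence $a_N^{(g)}=0$ for $0<N<g$. For $N>g$ the count gives nothing, but it suggests a guess. The subvarieties of the Satake compactification that the construction singles out are the closures of the strata $\mathcal A_k$, and if $\pi_*(D^N)$ behaved like a multiple of one of them, then $a_N^{(g)}$ could be nonzero only for $G-N=\dim\mathcal A_k=k(k+1)/2$. The first value that the guess excludes and the dimension count does not is $g=3$, $N=4$. (Nothing in this paragraph is used later.)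

For $g\ge3$ it is known that in the range $0\le N<3g-3$ the only nonzero numbers are those with $N=0,\,g,\,2g-1$, which correspond to $k=g,\,g-1,\,g-2$. The next candidate, $k=g-3$, is $N=3g-3$. The following conjecture is posed in \cite{EGH}.

\medskip
\noindent\textbf{Conjecture.} \emph{For every $g\ge1$ and every $0\le N\le G$ one has $a_N^{(g)}=0$ unless $G-N=k(k+1)/2$ for some integer $k$ with $0\le k\le g$.}
\medskip

We prove the conjecture, together with its converse and a formula for the nonzero numbers.

\subsection{The result}\label{sec:result}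

Let $\mathcal C_r$ be the open cone of positive definite real symmetric $r\times r$ matrices. We write $Q[v]=v^tQv$ and $\langle A,B\rangle=\operatorname{tr}(AB)$, and $dQ=\prod_{i\le j}dQ_{ij}$ is Lebesgue measure. For $0\le r\le g$ put
\[
N_r=G-\frac{(g-r)(g-r+1)}2=\frac{r(2g+1-r)}2,
\]
and let $\lambda_k=\langle L^{k(k+1)/2}\rangle_{\mathcal A_k^{\mathrm{Perf}}}$ for $k\ge1$ and $\lambda_0=1$.

\emph{Periods.} Let $\mathbb H_g$ be the Siegel upper half space of symmetric matrices $\tau=X+iY$ with $Y\in\mathcal C_g$, and let $\Gamma=\operatorname{Sp}_{2g}(\mathbb Z)$, so that $\mathcal A_g$ is the quotient stack of $\mathbb H_g$ by $\Gamma$. For $v=(m,n)$ in $\Lambda=\mathbb Z^g\oplus\mathbb Z^g$ put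
\[
|v|_\tau^2=(\tau m+n)^*\,Y^{-1}(\tau m+n),
\]
where $*$ is the conjugate transpose. This is the squared length of the period $\tau m+n$ of the abelian variety $\mathbb C^g/(\tau\mathbb Z^g+\mathbb Z^g)$ in the flat metric given by the polarization. The \emph{thick part}
\[
Z_\varepsilon=\{\tau\in\mathbb H_g:\ |v|^2_\tau\ge\varepsilon\ \text{ for all } v\in\Lambda\setminus0\}
\]
is the $\Gamma$-invariant locus of abelian varieties without short periods. Put $dd^c=\frac i{2\pi}\partial\bar\partial$ and $\omega=dd^c(-\log\det Y)$; this is the curvature form of the Hodge metric on $L$.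

\emph{M\"obius numbers.} Let $S$ be a finite set of nonzero vectors in a real vector space. The \emph{flats} of $S$ are the subspaces spanned by subsets of $S$. Ordered by inclusion they form a finite lattice with smallest element $\hat0=\{0\}$, largest element $\hat1=\operatorname{span}S$ and join $x\vee y=x+y$. The M\"obius function is defined recursively by $\mu(\hat0,\hat0)=1$ and $\sum_{x\le y}\mu(\hat0,x)=0$ for $y\ne\hat0$, and we put $\mu(S)=\mu(\hat0,\hat1)$. For $Q\in\mathcal C_r$ let $S_Q=\{v\in\mathbb Z^r\setminus0:Q[v]\le1\}$, and let $\mu_r(Q)=\mu(S_Q)$ if $S_Q$ spans $\mathbb R^r$ and $\mu_r(Q)=0$ otherwise; by convention $\mu_0=1$.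

\emph{Orbifold integrals.} Let a discrete group $\Delta$ act properly, possibly with finite kernel, on a manifold $\mathcal X$ and preserve a measure. A \emph{cutoff} for $\Delta$ is a measurable function $w\ge0$ with $\sum_{\delta\in\Delta}w(\delta x)=1$ for almost every $x$. For a $\Delta$-invariant function $f$ we set $\int^{\mathrm{orb}}_{\Delta\backslash\mathcal X}f=\int_{\mathcal X}fw$. This is the integral over a fundamental domain divided by the order of the kernel; see Lemma~\ref{lem:orb} for the properties that we use. Define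
\[
m_{g,r}=\int^{\mathrm{orb}}_{\operatorname{GL}_r(\mathbb Z)\backslash\mathcal C_r}\mu_r(Q)\,(\det Q)^{g-r}\,dQ\quad(1\le r\le g),\qquad m_{g,0}=1 .
\]

\begin{theorem}\label{thm:main}
Let $g\ge1$.
\begin{enumerate}
\item[(1)] For $0<t<\frac1{4\pi}$,
\[
\langle(L-tD)^G\rangle=\int^{\mathrm{orb}}_{\Gamma\backslash Z_{4\pi t}}\omega^G .
\]
\item[(2)] One has $a^{(g)}_N=0$ unless $G-N=k(k+1)/2$ for some integer $0\le k\le g$.
\item[(3)] Conversely, for $0\le r\le g$ and $k=g-r$, the integral $m_{g,r}$ converges absolutely and
\[
a^{(g)}_{N_r}=(-1)^{N_r}\,N_r!\;2^{N_r-r}\;\lambda_{k}\;m_{g,r},\qquad (-1)^{N_r+r}a^{(g)}_{N_r}>0 .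
\]
\end{enumerate}
Thus $a_N^{(g)}\ne0$ if and only if $G-N=k(k+1)/2$ for some $0\le k\le g$.
\end{theorem}

The numbers $a_N^{(g)}$ are, up to signs and binomial coefficients, the coefficients of the polynomial $\langle(L-tD)^G\rangle$ in $t$. Part (1) turns this polynomial into a volume, and parts (2) and (3) come from computing that volume. Section~\ref{sec:genusone} carries out both steps for $g=1$. Sections~\ref{sec:short} and~\ref{sec:charts} set up short periods and coordinates on the compactification, Sections~\ref{sec:V} and~\ref{sec:metric} prove part (1), Sections~\ref{sec:mobius} and~\ref{sec:unfold} prove parts (2) and (3), and Section~\ref{sec:examples} evaluates $m_{g,1}$ and $m_{2,2}$.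

\section{Genus one, and what changes in higher genus}\label{sec:genusone}

Let $g=1$, $\tau=x+iy$, fix $0<t<\frac1{4\pi}$ and put $\varepsilon=4\pi t$. We describe a metric on a line bundle by its local \emph{potentials} $-\log\|s\|^2$, where $s$ is a local generator; the curvature form is $dd^c$ of the potential. The Hodge metric on $L$ has potential $-\log y$ and curvature $\omega=\frac1{4\pi}y^{-2}dx\wedge dy$. At the cusp the local coordinate is $q=e^{2\pi i\tau}$ and $D=\{q=0\}$. If we trivialize $\mathcal O(D)$ away from the cusp by its canonical section and give this section norm $1$, then the induced potential on $L-tD$ near the cusp is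
\[
-\log y-t\log|q|^2=-\log y+\varepsilon y .
\]
It tends to $+\infty$ at the cusp, and its curvature does not see $t$ at all: the contribution of $-tD$ sits at the cusp as a negative point mass.

To repair this, replace the convex function $-\log y$ near the cusp by a linear function of slope $-\varepsilon$, which cancels the term $\varepsilon y$. To keep convexity and avoid a corner, use the tangent line of slope $-\varepsilon$, which touches at $y=1/\varepsilon$:
\[
V(y)=\begin{cases}-\log y,& y\le1/\varepsilon,\\ \log\varepsilon+1-\varepsilon y,& y\ge1/\varepsilon.\end{cases}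
\]
The new potential $V(y)+\varepsilon y$ on $L-tD$ is constant near the cusp, so there is no mass there. Its curvature is $\omega$ below the line $y=1/\varepsilon$ and $0$ above it, and there is no mass on the line because $V$ is $C^1$. Let $F=\{|x|\le\frac12,\ |\tau|\ge1\}$ be the standard fundamental domain. On $F$ the shortest period is $v=(0,1)$, with $|v|^2_\tau=1/y$, so $Z_\varepsilon\cap F=F\cap\{y\le1/\varepsilon\}$. Since $1/\varepsilon>1$, the modification takes place in the part of $F$ that is a full strip. We have $\int_Fy^{-2}dx\,dy=\int_{-1/2}^{1/2}(1-x^2)^{-1/2}dx=\pi/3$, and $-1\in\Gamma$ acts trivially, so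
\[
\langle L-tD\rangle=\frac12\cdot\frac1{4\pi}\Big(\frac\pi3-\int_{1/\varepsilon}^\infty\frac{dy}{y^2}\Big)=\frac1{24}-\frac t2 .
\]
Thus $\lambda_1=\frac1{24}$ and $a^{(1)}_1=\frac12$, the degree of a point with automorphism group $\{\pm1\}$.

\begin{remark}
The bound on $t$ in part (1) is needed. For $g=1$ and $\varepsilon>1$ the set $F\cap\{y>1/\varepsilon\}$ misses a piece of positive area of the strip $\{|x|\le\frac12,\ y>1/\varepsilon\}$, so the volume of $\Gamma\backslash Z_\varepsilon$ is strictly larger than $\frac1{24}-\frac t2$.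
\end{remark}

Three things have to be generalized.

First, the function $V$. The description that survives is as an envelope of tangent lines. The tangent line of $-\log y$ with slope $-Q$ is $\log Q+1-Qy$, and $V(y)=\sup_{Q\ge\varepsilon}(\log Q+1-Qy)$: we keep only the tangent lines with $Q\ge\varepsilon$. In genus $g$ the slope $Q$ is a quadratic form and the condition becomes $Q[v]\ge\varepsilon$ for all nonzero integral $v$. This is where the perfect cone decomposition enters, since perfect forms govern the minimum of $\langle Q,Y\rangle$ over such $Q$.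

Second, invariance. The function $V$ depends on the choice of a cusp. In genus one the regions $\{|v|_\tau^2<\varepsilon\}$ belonging to different cusps are disjoint when $\varepsilon<1$. In higher genus they overlap, but we shall see that short periods are pairwise orthogonal for the symplectic form, so that locally all of them lie in a single Lagrangian sublattice.

Third, the volume. In genus one we removed the region $y>1/\varepsilon$, and the exponent of $t$ came from the homogeneity of $y^{-2}dy$. In genus $g$, a rank $r$ lattice of short periods imposes a condition on $\varepsilon Y'$ for a matrix $Y'\in\mathcal C_r$, and the relevant measure $(\det Y')^{-(g+1)}dY'$ is homogeneous of degree $r(r+1)/2-r(g+1)=-N_r$. So such a region has volume proportional to $\varepsilon^{N_r}$. The overlaps are handled by inclusion--exclusion, organized by the M\"obius function so that all integrals converge.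

\section{Short periods}\label{sec:short}

Let $E\big((m,n),(m',n')\big)=n\cdot m'-m\cdot n'$ be the standard symplectic form on $\Lambda$. From $\tau m+n=(Xm+n)+iYm$ we get
\begin{equation}\label{eq:norm}
|v|_\tau^2=Y[m]+Y^{-1}[Xm+n],
\end{equation}
a positive definite quadratic form on $\mathbb R^{2g}$ which determines $\tau$: the restriction to $m=0$ gives $Y$, and then the mixed term gives $X$. Likewise
\[
\operatorname{Im}\big((\tau m+n)^*Y^{-1}(\tau m'+n')\big)=(Xm+n)\cdot m'-m\cdot(Xm'+n')=E\big((m,n),(m',n')\big),
\]
so the Cauchy--Schwarz inequality gives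
\begin{equation}\label{eq:CS}
|E(v,w)|\le|v|_\tau|w|_\tau .
\end{equation}

For $\gamma=\begin{pmatrix}A&B\\C&D\end{pmatrix}\in\Gamma$ and $J=C\tau+D$, the matrix $\gamma\tau=(A\tau+B)J^{-1}$ is symmetric, hence equal to $J^{-t}(\tau A^t+B^t)$. Together with $1=J^{-t}(\tau C^t+D^t)$ this gives
\[
(\gamma\tau)m+n=J^{-t}\big(\tau(A^tm+C^tn)+B^tm+D^tn\big),\qquad \operatorname{Im}\gamma\tau=J^{-t}\,Y\,\overline J^{\,-1},
\]
the second formula being the usual one. Therefore $|v|_{\gamma\tau}=|\gamma^tv|_\tau$. We let $\Gamma$ act on $\Lambda$ by $\gamma\cdot v=\gamma^{-t}v$; this action preserves $E$ and satisfies $|\gamma\cdot v|_{\gamma\tau}=|v|_\tau$. A change of symplectic basis of $\Lambda$ is thus the same as replacing the coordinate $\tau$ by $\gamma\tau$. Also $-\log\det\operatorname{Im}\gamma\tau=-\log\det Y+\log|\det J|^2$, and the last term is pluriharmonic, so $\omega$ is invariant under $\operatorname{Sp}_{2g}(\mathbb R)$.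

From now on fix $0<\varepsilon<1$, and let
\[
S(\tau)=\{v\in\Lambda\setminus0:\ |v|_\tau^2\le\varepsilon\}
\]
be the finite set of \emph{short vectors}.

\begin{lemma}\label{lem:short}
The set $S(\tau)$ spans an isotropic subspace, and $S(\tau)\subset S(\tau_0)$ for all $\tau$ close to a given $\tau_0$.
\end{lemma}

\begin{proof}
For $v,w\in S(\tau)$ the integer $E(v,w)$ has absolute value at most $\varepsilon<1$ by \eqref{eq:CS}, so it is $0$. Near $\tau_0$ we have $|\cdot|_\tau\ge\frac12|\cdot|_{\tau_0}$, so only the finitely many $v$ with $|v|^2_{\tau_0}\le4\varepsilon$ can be short, and those with $|v|^2_{\tau_0}>\varepsilon$ are not short near $\tau_0$ by continuity.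
\end{proof}

For $0\le r\le g$ and $k=g-r$ we split vectors as $m=(m',m'')$ and $n=(n',n'')$ with $m',n'\in\mathbb Z^k$ and $m'',n''\in\mathbb Z^r$. The standard isotropic sublattice of rank $r$ is $W_r=\{m=0,\ n'=0\}$. Then $W_r^\perp=\{m''=0\}$ and $W_r^\perp/W_r=\mathbb Z^{2k}$ with coordinates $(m',n')$ and its standard symplectic form. In particular $W_g=\{m=0\}$ is Lagrangian, and $|(0,n)|^2_\tau=Y^{-1}[n]$. A sublattice $W\subset\Lambda$ is \emph{primitive} if $W=W_{\mathbb R}\cap\Lambda$. Every primitive isotropic $W$ of rank $r$ equals $W_r$ in a suitable symplectic basis, which we call \emph{adapted} to $W$: take a primitive $e\in W$ and $f\in\Lambda$ with $E(e,f)=1$, split off the plane spanned by $e$ and $f$, and apply induction to $W\cap f^\perp$. So the primitive isotropic sublattices of rank $r$ form one $\Gamma$-orbit.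

In an adapted basis write
\[
\tau=\begin{pmatrix}\tau_1&z\\z^t&\tau_2\end{pmatrix},\quad \tau_1=X_1+iY_1\in\mathbb H_k,\quad \tau_2=X_2+iY_2,\quad z=\tau_1\alpha+\beta,
\]
with real $k\times r$ matrices $\alpha,\beta$, so that $\operatorname{Im}z=Y_1\alpha$. Let $Y_W=Y_2-\alpha^tY_1\alpha$ be the Schur complement. Then
\begin{equation}\label{eq:schur}
Y=\begin{pmatrix}1&0\\\alpha^t&1\end{pmatrix}\begin{pmatrix}Y_1&0\\0&Y_W\end{pmatrix}\begin{pmatrix}1&\alpha\\0&1\end{pmatrix},
\end{equation}
so $Y_W\in\mathcal C_r$ and $\det Y=\det Y_1\det Y_W$.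

\begin{lemma}\label{lem:block}
Let $W=W_r$. For $v=(m',0,n',n'')\in W_{\mathbb R}^\perp$,
\begin{equation}\label{eq:block}
|v|^2_\tau=|(m',n')|^2_{\tau_1}+Y_W^{-1}\big[n''+\beta^tm'-\alpha^tn'\big].
\end{equation}
Consequently, if $\delta\in\Gamma$ stabilizes $W$, acts on $W^\perp/W$ as $\gamma_1\in\operatorname{Sp}_{2k}(\mathbb Z)$ and on $W$ as $U\in\operatorname{GL}_r(\mathbb Z)$, then $\delta$ sends $\tau_1$ to $\gamma_1\tau_1$ and $Y_W$ to $UY_WU^t$.
\end{lemma}

\begin{proof}
By \eqref{eq:schur}, $w^*Y^{-1}w=w_1^*Y_1^{-1}w_1+(w_2-\alpha^tw_1)^*Y_W^{-1}(w_2-\alpha^tw_1)$ for $w=(w_1,w_2)\in\mathbb C^k\oplus\mathbb C^r$. For $w=\tau m+n$ with $m''=0$ we have $w_1=\tau_1m'+n'$ and $w_2=z^tm'+n''=\alpha^t\tau_1m'+\beta^tm'+n''$, so $w_2-\alpha^tw_1=n''+\beta^tm'-\alpha^tn'$. This proves \eqref{eq:block}. It shows that $Y_W^{-1}$ is the Gram matrix of $|\cdot|^2_\tau$ on $W$, and that $|\cdot|_{\tau_1}$ is the quotient norm on $W^\perp_{\mathbb R}/W_{\mathbb R}$. Both descriptions are equivariant under $\delta$, and $|\cdot|_{\tau_1}$ determines $\tau_1$.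
\end{proof}

\section{The perfect cone compactification in coordinates}\label{sec:charts}

We recall the facts about toroidal compactifications that we use; the reference is Ash--Mumford--Rapoport--Tai, Chapter III for the local charts.

\subsection{The fan and the boundary divisor}

The cusps of $\mathbb H_g$ correspond to the primitive isotropic sublattices $W\subset\Lambda$ of rank $r\ge1$. The stabilizer of $W$ is a maximal parabolic subgroup, and in an adapted basis the integral points of the center of its unipotent radical form the group $\operatorname{Sym}_r(\mathbb Z)$ of integral symmetric matrices, acting by $\tau_2\mapsto\tau_2+B$. The quotient of $\mathbb H_g$ by this group is an open subset of a torus bundle over the space of pairs $(\tau_1,z)$. A toroidal compactification is obtained by partially compactifying the torus according to a fan in $\operatorname{Sym}_r(\mathbb R)$, for every $W$, and gluing.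

A form $P\in\mathcal C_r$ with $\min_{v\in\mathbb Z^r\setminus0}P[v]=1$ is \emph{perfect} if it is determined by the equations $P[v]=1$ for its minimal vectors $v$, that is, if the cone
\[
\sigma_P=\operatorname{cone}\{vv^t:\ v\in\mathbb Z^r,\ P[v]=1\}
\]
has full dimension in $\operatorname{Sym}_r(\mathbb R)$. Perfect forms are rational, being unique solutions of integral linear systems, and there are finitely many modulo $\operatorname{GL}_r(\mathbb Z)$. The \emph{perfect cone fan} consists of the cones $\sigma_P$ and their faces. Its rays are generated by matrices $vv^t$ with $v$ primitive, and these are primitive in $\operatorname{Sym}_r(\mathbb Z)$ because the products $v_iv_j$ have greatest common divisor $1$.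

On a toric variety, a character vanishes along the divisor of a ray to the order given by its pairing with the primitive generator of the ray. Since $\langle P,vv^t\rangle=P[v]=1$ for all generators of $\sigma_P$, the reduced boundary $D$ is $\mathbb Q$-Cartier: choose an integer $c>0$ such that $c\langle P,\cdot\rangle$ is integral on $\operatorname{Sym}_r(\mathbb Z)$ for all perfect $P$ and all $r\le g$; then on the chart of $\sigma_P$ the divisor $cD$ has the local equation
\begin{equation}\label{eq:fD}
f_{cD}=\exp\big(2\pi i\,c\,\langle P,\tau_2\rangle\big),\qquad -\tfrac1c\log|f_{cD}|^2=4\pi\langle P,Y_2\rangle .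
\end{equation}
The property of the perfect cone fan that drives the proof is that the linear function $\langle P,\cdot\rangle$ on $\sigma_P$ solves a minimization problem.

\begin{lemma}\label{lem:perfect}
Let $P\in\mathcal C_r$ be perfect and $\xi\in\sigma_P$, and regard $\xi$ as a $g\times g$ matrix supported in the lower right block. If $Q\in\mathcal C_g$ satisfies $Q[v]\ge\varepsilon$ for all $v\in\mathbb Z^g\setminus0$, then $\langle Q,\xi\rangle\ge\varepsilon\langle P,\xi\rangle$. Equality holds for $Q=\varepsilon\operatorname{diag}(1_k,P)$, which satisfies the condition.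
\end{lemma}

\begin{proof}
Write $\xi=\sum_jc_jv_jv_j^t$ with $c_j\ge0$ and $P[v_j]=1$. Then $\langle Q,\xi\rangle=\sum_jc_jQ[(0,v_j)]\ge\varepsilon\sum_jc_j=\varepsilon\langle P,\xi\rangle$. The form $\operatorname{diag}(1_k,P)$ takes the value $|v'|^2+P[v'']\ge1$ on a nonzero integral vector $(v',v'')$.
\end{proof}

\subsection{A smooth model and its charts}

Fix $l\ge3$. The principal congruence subgroup $\Gamma(l)$ is normal in $\Gamma$ and neat, which means that the eigenvalues of each element generate a torsion-free subgroup of $\mathbb C^*$; in particular it acts freely on $\mathbb H_g$. It meets $\operatorname{Sym}_r(\mathbb Z)$ in $l\operatorname{Sym}_r(\mathbb Z)$. There is a $\Gamma(l)$-admissible collection of fans $\Sigma_W$ that refines the perfect cone fans and is smooth: each cone is generated by part of a basis of $l\operatorname{Sym}_r(\mathbb Z)$. It defines a compact complex manifold $\overline M$ containing $M=\Gamma(l)\backslash\mathbb H_g$ as the complement of a divisor $\partial M$, and a proper map $\overline M\to\mathcal A_g^{\mathrm{Perf}}$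 of degree $[\Gamma:\Gamma(l)]$ onto the stack. By the projection formula
\begin{equation}\label{eq:proj}
a^{(g)}_N=\frac1{[\Gamma:\Gamma(l)]}\int_{\overline M}c_1(L)^{G-N}c_1(D)^N ,
\end{equation}
with $L$ and $D$ pulled back to $\overline M$.

A point $x\in\partial M$ belongs to some $W$ of rank $r\ge1$ and some cone $\sigma\in\Sigma_W$ whose relative interior lies in $\mathcal C_r$. Near $x$, the manifold $\overline M$ is isomorphic to the partial compactification of $\mathbb H_g/l\operatorname{Sym}_r(\mathbb Z)$ attached to $\sigma$; no further quotient is needed, since an element of the neat group $\Gamma(l)$ that stabilizes $\sigma$ acts trivially on $\operatorname{Sym}_r$. Explicitly, let $\xi_1,\dots,\xi_s$ be the primitive generators of $\sigma$, completed to a basis $(\xi_i)$ of $l\operatorname{Sym}_r(\mathbb Z)$, and write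
\[
\tau_2=\sum_i\tau_2^{(i)}\xi_i,\qquad q_i=e^{2\pi i\tau_2^{(i)}},\qquad y_i=\operatorname{Im}\tau_2^{(i)} .
\]
Then $\tau_1,z,q_i$ are local coordinates at $x$, and $q_i(x)=0$ exactly for $i\le s$. A basis of neighborhoods of $x$ is given by the \emph{charts} $\mathcal U$ in which $\tau_1$, $z$ and $\tau_2^{(j)}$ $(j>s)$ range over a small compact neighborhood $\mathcal K$ of their values at $x$, and $|q_i|<e^{-2\pi T}$ for $i\le s$. Off the boundary $\{q_1\cdots q_s=0\}$ the last condition reads $y_i>T$. Choose a perfect $P\in\mathcal C_r$ with $\sigma\subset\sigma_P$. The pullback of $cD$ has the equation \eqref{eq:fD}, which equals $\prod_iq_i^{c\langle P,\xi_i\rangle}$.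

The matrices $\xi_1,\dots,\xi_s$ are positive semidefinite and their sum lies in the relative interior of $\sigma$, hence in $\mathcal C_r$. On $\mathcal U\setminus\partial M$ we have $Y_W=\sum_{i\le s}y_i\xi_i+B\ge T\sum_{i\le s}\xi_i+B$, where $B$ depends only on the coordinates in $\mathcal K$ and is bounded. So
\begin{equation}\label{eq:large}
\text{the smallest eigenvalue of }Y_W\text{ on }\mathcal U\setminus\partial M\text{ tends to }\infty\text{ with }T .
\end{equation}

The bundle $L$ on $\overline M$ is Mumford's canonical extension. On $\mathbb H_g$ a section of $L$ is a function $f(\tau)$ transforming with weight one, and the Hodge metric is $|f|^2\det Y$. In an adapted basis, $f\equiv1$ is a local generator of $L$ on $\mathcal U$, including the boundary.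

This description is valid in every basis adapted to $W$: since $\Gamma(l)$ is normal in $\Gamma$, a change of adapted basis permutes such charts. It multiplies the generator $f\equiv1$ by $\pm\det(C_1\tau_1+D_1)$, where $C_1,D_1$ are the lower blocks of the induced element of $\operatorname{Sp}_{2k}(\mathbb Z)$, and this is a unit near $x$.

\section{A convex function on positive definite matrices}\label{sec:V}

We now construct the higher-dimensional analogue of the function $V$ of Section~\ref{sec:genusone}. The gradient of $-\log\det Y$ is $-Y^{-1}$, and the tangent hyperplane with slope $-Q$ is the graph of $Y\mapsto F_Y(Q)$, where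
\[
F_Y(Q)=\log\det Q+g-\langle Q,Y\rangle .
\]
We keep only the slopes without short vectors. Let
\[
R=\{Q\in\mathcal C_g:\ Q[v]\ge\varepsilon\ \text{ for all } v\in\mathbb Z^g\setminus0\},\qquad V(Y)=\sup_{Q\in R}F_Y(Q).
\]
The set $R$ is convex, relatively closed in $\mathcal C_g$, and contains $\varepsilon1_g$.

For positive definite forms $Q,q$ on a real vector space choose coordinates with $q=\sum x_i^2$ and $Q=\sum a_ix_i^2$, and put $\Phi(Q\,|\,q)=\sum_i(\log a_i-a_i+1)$. For $q=Y^{-1}$ the $a_i$ are the eigenvalues of $YQ$, so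
\begin{equation}\label{eq:Phi}
F_Y(Q)+\log\det Y=\Phi(Q\,|\,Y^{-1}).
\end{equation}
The function $\log a-a+1$ increases on $(0,1]$, decreases on $[1,\infty)$, vanishes at $a=1$ and tends to $-\infty$ at both ends. Hence $F_Y$ has compact superlevel sets in $\mathcal C_g$ and its unconstrained maximum $-\log\det Y$ is attained only at $Q=Y^{-1}$. It is strictly concave, because the second derivative of $\log\det$ at $Q$ in the direction $H$ is $-\operatorname{tr}(Q^{-1}HQ^{-1}H)$. So $F_Y$ has a unique maximizer on every nonempty convex relatively closed subset of $\mathcal C_g$. Let $Q_0(Y)$ be the maximizer on $R$. Then $Q_0(Y)=Y^{-1}$ if and only if $Y^{-1}\in R$.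

The definition of $V$ uses the whole lattice $\mathbb Z^g=W_g$, and different Lagrangian sublattices of $\Lambda$ give different functions on $\mathbb H_g$. To glue them we show that the difference between $V$ and $-\log\det$ depends only on the short vectors. For a positive definite form $q$ and a finite set $S$ of nonzero vectors with span $U$, let
\[
\eta(S,q)=\max\{\Phi(Q'\,|\,q|_U):\ Q'\text{ positive definite on }U,\ Q'[v]\ge\varepsilon\text{ for all }v\in S\},
\]
with $\eta(\emptyset,q)=0$.

\begin{lemma}\label{lem:local}
Let $Y\in\mathcal C_g$, $q=Y^{-1}$ and $S=\{v\in\mathbb Z^g\setminus0:q[v]\le\varepsilon\}$. Then $V(Y)+\log\det Y=\eta(S,q)$.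
\end{lemma}

\begin{proof}
Let $Q_S$ be the maximizer of $F_Y$ on $R_S=\{Q\in\mathcal C_g:Q[v]\ge\varepsilon\text{ for all }v\in S\}\supset R$. We first show $Q_S=Q_0(Y)$. Write $q=\sum x_i^2$ and $Q_S=\sum a_ix_i^2$. If some $a_i$ were less than $1$, replacing it by $1$ would increase the form, so that it stays in $R_S$, and strictly increase $F_Y$. Hence $Q_S\ge q$. For nonzero $v\in\mathbb Z^g\setminus S$ this gives $Q_S[v]\ge q[v]>\varepsilon$. So $Q_S\in R$, and therefore $Q_S=Q_0(Y)$.

Let $\iota$ be the linear map that is $1$ on $U=\operatorname{span}S$ and $-1$ on the $q$-orthogonal complement $U'$. It is a $q$-isometry fixing $S$, so $Q\mapsto\iota^*Q$ preserves $R_S$ and, by \eqref{eq:Phi}, also $F_Y$. By uniqueness $\iota^*Q_S=Q_S$, which means that $U$ and $U'$ are $Q_S$-orthogonal. For such block diagonal forms $\Phi(Q\,|\,q)=\Phi(Q|_U\,|\,q|_U)+\Phi(Q|_{U'}\,|\,q|_{U'})$, and the constraints involve only the first block. The maximum of the first term is $\eta(S,q)$ and that of the second is $0$.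
\end{proof}

In genus one $V$ was $C^1$ and linear off the thick part. In general it is not linear there, but it is flat in one direction, and this is enough to kill the top power of the curvature.

\begin{lemma}\label{lem:C11}
The function $V$ is convex and $C^{1,1}_{\mathrm{loc}}$ on $\mathcal C_g$, that is, $C^1$ with locally Lipschitz gradient, and $\nabla V=-Q_0$. Almost everywhere on $\{Y:Y^{-1}\in R\}$ the Hessian of $V$ equals that of $-\log\det$. Almost everywhere on the complement the Hessian of $V$ is degenerate.
\end{lemma}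

\begin{proof}
As a supremum of affine functions of $Y$, the function $V$ is convex. Let $Y,Y'\in\mathcal C_g$ and write $Q_0=Q_0(Y)$, $Q_0'=Q_0(Y')$, $H=Q_0'-Q_0$. We have $V(Y')\ge F_{Y'}(Q_0)=V(Y)-\langle Q_0,Y'-Y\rangle$. Together with the same inequality with $Y$ and $Y'$ exchanged, this gives
\begin{equation}\label{eq:sandwich}
-\langle Q_0,Y'-Y\rangle\le V(Y')-V(Y)\le-\langle Q_0',Y'-Y\rangle .
\end{equation}

We show that $Q_0(Y)$ is locally Lipschitz. For $Y$ in a compact set, $\Phi(Q_0\,|\,Y^{-1})\ge\Phi(\varepsilon1_g\,|\,Y^{-1})$ is bounded below, so the eigenvalues of $Q_0$ relative to $Y^{-1}$ are bounded above, and $Q_0^{-1}\ge\delta1_g$ for some $\delta>0$. The gradient of $F_Y$ at $Q$ is $Q^{-1}-Y$. Since $R$ is convex, optimality gives $\langle Q_0^{-1}-Y,H\rangle\le0$ and $\langle Q_0'^{-1}-Y',-H\rangle\le0$. Adding these and using $Q_0^{-1}-Q_0'^{-1}=Q_0^{-1}HQ_0'^{-1}$, we get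
\[
\delta^2\operatorname{tr}(H^2)\le\operatorname{tr}\big(Q_0^{-1}\,HQ_0'^{-1}H\big)\le\langle Y-Y',H\rangle .
\]
So $|Q_0'-Q_0|\le\delta^{-2}|Y'-Y|$ in the norm $|A|^2=\langle A,A\rangle$. Now \eqref{eq:sandwich} shows that $V$ is differentiable with $\nabla V=-Q_0$, hence $C^{1,1}_{\mathrm{loc}}$. By Rademacher's theorem $Q_0$ is differentiable almost everywhere, and there $\operatorname{Hess}V(A,B)=-\langle DQ_0(Y)A,B\rangle$.

If $h$ is locally Lipschitz, then $Dh=0$ almost everywhere on $\{h=0\}$. Indeed, almost every point of this set is a point of density one at which $h$ is differentiable, and $Dh\ne0$ would make $h$ nonzero on a small open cone with vertex at the point. Applied to $h(Y)=Q_0(Y)-Y^{-1}$, this proves the first claim on the Hessian.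

Suppose $Q_0(Y)\ne Y^{-1}$. Near $Q_0(Y)$ only finitely many of the constraints defining $R$ can fail. If all of them were strict at $Q_0(Y)$, this point would be interior to $R$, hence a critical point of $F_Y$, hence equal to $Y^{-1}$. So the complement of $\{Y^{-1}\in R\}$ is covered by the countably many sets $\{Y:Q_0(Y)[v]=\varepsilon\}$ with $v\in\mathbb Z^g\setminus0$. Applying the fact above to $h(Y)=\langle Q_0(Y),vv^t\rangle-\varepsilon$, we find that almost everywhere on such a set $\operatorname{Hess}V(A,vv^t)=0$ for all $A$.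
\end{proof}

\section{A bounded plurisubharmonic metric on $L-tD$}\label{sec:metric}

In this section $t=\varepsilon/4\pi$, and we prove part (1) of Theorem~\ref{thm:main}. We abbreviate plurisubharmonic to psh. A convex function of $\operatorname{Im}\tau$ is a convex function of $\tau$, hence psh.

\subsection{The metric on $M$}

Put $\eta(\tau)=\eta(S(\tau),|\cdot|^2_\tau)$. This function on $\mathbb H_g$ is $\Gamma$-invariant, because the norms $|\cdot|_\tau$ are equivariant. If $S(\tau)\subset W_g$, then $S(\tau)$ is the set $S$ of Lemma~\ref{lem:local} for $Y=\operatorname{Im}\tau$, so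
\begin{equation}\label{eq:glue}
S(\tau)\subset W_g\ \Longrightarrow\ -\log\det Y+\eta(\tau)=V(Y).
\end{equation}
Give $L$ the $\Gamma$-invariant metric $h=|f|^2\det Y\,e^{-\eta}$ over $\mathbb H_g$. In a given symplectic basis its potential for the generator $f\equiv1$ is $u=-\log\det Y+\eta$.

Let $\tau_0\in\mathbb H_g$. By Lemma~\ref{lem:short} the lattice points in the span of $S(\tau_0)$ form a primitive isotropic sublattice. In a basis adapted to it we have $S(\tau)\subset S(\tau_0)\subset W_g$ for $\tau$ near $\tau_0$. By \eqref{eq:glue}, $u=V(\operatorname{Im}\tau)$ near $\tau_0$, which is $C^{1,1}$ and psh by Lemma~\ref{lem:C11}. This is the first use of $\varepsilon<1$.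

\subsection{The metric near the boundary}

Let $x\in\partial M$, with $W$, $\sigma$, $P$ as in Section~\ref{sec:charts}. To control $u$ on a whole punctured neighborhood of $x$, we need one Lagrangian sublattice that contains all short vectors there.

\begin{lemma}\label{lem:chartshort}
There are a basis adapted to $W$ and a chart $\mathcal U$ around $x$ such that $S(\tau)\subset W_g$ for all $\tau\in\mathcal U\setminus\partial M$.
\end{lemma}

\begin{proof}
Let $\tau_1^0=\tau_1(x)\in\mathbb H_k$. The short vectors $S(\tau_1^0)\subset W^\perp/W=\mathbb Z^{2k}$, defined with the same $\varepsilon$, span an isotropic subspace. After changing the adapted basis by an element of $\operatorname{Sp}_{2k}(\mathbb Z)$ acting on $(m',n')$, we may assume $S(\tau_1^0)\subset\{m'=0\}=W_g/W$. Take $\mathcal K$ so small that $S(\tau_1)\subset S(\tau_1^0)$ on $\mathcal U$, and $T$ so large that the basis vectors $e_1,\dots,e_r$ of $W$ satisfy $|e_j|_\tau^2=(Y_W^{-1})_{jj}<1$; this is possible by \eqref{eq:large}.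

If $v\notin W^\perp$, then $1\le|E(v,e_j)|\le|v|_\tau|e_j|_\tau$ for some $j$, so $|v|_\tau>1$ and $v$ is not short. If $v\in W^\perp$ is short, then \eqref{eq:block} gives $|(m',n')|^2_{\tau_1}\le\varepsilon$, so $(m',n')$ is zero or lies in $S(\tau_1^0)$. In both cases $m'=0$, and $v\in W_g$.
\end{proof}

On $\mathcal U\setminus\partial M$ we therefore have $u=V(Y)$. As in genus one, give the canonical section of $\mathcal O(cD)$ norm $1$. By \eqref{eq:fD} the induced potential on $L-tD$ is
\begin{equation}\label{eq:psi}
\psi=u-\tfrac tc\log|f_{cD}|^2=V(Y)+\varepsilon\langle P,Y_2\rangle ,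
\end{equation}
a convex function of $\operatorname{Im}\tau$, hence psh off the boundary.

\begin{lemma}\label{lem:bounded}
For $T$ large, $\psi$ is bounded on $\mathcal U\setminus\partial M$.
\end{lemma}

\begin{proof}
For the lower bound use $\tilde P=\operatorname{diag}(1_k,P)$. By Lemma~\ref{lem:perfect}, $\varepsilon\tilde P\in R$, so
\[
V(Y)\ge F_Y(\varepsilon\tilde P)=\log\det(\varepsilon\tilde P)+g-\varepsilon\operatorname{tr}Y_1-\varepsilon\langle P,Y_2\rangle .
\]
Hence $\psi\ge\log\det(\varepsilon\tilde P)+g-\varepsilon\operatorname{tr}Y_1$, and $Y_1$ is bounded on $\mathcal U$.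

For the upper bound write $Y=Y^\flat+\xi$ with $\xi=\sum_{i\le s}(y_i-T)\xi_i\in\sigma\subset\sigma_P$ placed in the lower right block. The matrix $Y^\flat$ is the value of $Y$ at $y_1=\dots=y_s=T$. It depends only on the coordinates in $\mathcal K$, and by \eqref{eq:schur} and the estimate leading to \eqref{eq:large} it ranges over a compact subset of $\mathcal C_g$ when $T$ is large. For $Q\in R$, Lemma~\ref{lem:perfect} gives $F_Y(Q)=F_{Y^\flat}(Q)-\langle Q,\xi\rangle\le V(Y^\flat)-\varepsilon\langle P,\xi\rangle$. Hence $\psi\le V(Y^\flat)+\varepsilon\langle P,Y^\flat_2\rangle$, which is bounded.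
\end{proof}

\begin{remark}
This lemma is the only place where the perfect cone fan is used, and it pins down the divisor. If $D$ were replaced by a divisor with multiplicity $\langle P,\xi_i\rangle+b$ along $q_i=0$, with $b\ne0$, then $\psi$ would change by $\varepsilon by_i$, which is unbounded.
\end{remark}

\subsection{The total mass}

We use the following standard facts of pluripotential theory.
\begin{enumerate}
\item[(P1)] A psh function on the complement of a proper analytic subset that is locally bounded near the subset extends uniquely to a psh function, and the extension is locally bounded.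
\item[(P2)] (Bedford--Taylor) For a locally bounded psh function $\psi$, the recursion $(dd^c\psi)^{j+1}=dd^c\big(\psi\,(dd^c\psi)^j\big)$ defines closed positive currents. If psh functions $\psi_\delta$ converge to $\psi$ locally uniformly, then $(dd^c\psi_\delta)^j\to(dd^c\psi)^j$ weakly.
\item[(P3)] (Bedford--Taylor) The top power of $dd^c\psi$ is a measure that does not charge pluripolar sets, in particular proper analytic subsets.
\end{enumerate}
We also record the properties of orbifold integrals, for use here and in the following sections.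

\begin{lemma}\label{lem:orb}
Let $\Delta$ act on $\mathcal X$ as in Section~\ref{sec:result}. In (a)--(c), $f$ is nonnegative or absolutely integrable in the orbifold sense.
\begin{enumerate}
\item[(a)] Cutoffs exist, and $\int^{\mathrm{orb}}_{\Delta\backslash\mathcal X}f$ does not depend on the cutoff.
\item[(b)] If $\Delta'\subset\Delta$ is a subgroup and $f$ is $\Delta'$-invariant, then $\int^{\mathrm{orb}}_{\Delta\backslash\mathcal X}\sum_{\gamma\in\Delta'\backslash\Delta}f\circ\gamma=\int^{\mathrm{orb}}_{\Delta'\backslash\mathcal X}f$.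
\item[(c)] If $\Delta'\subset\Delta$ has finite index and acts freely, and $f$ is $\Delta$-invariant, then $\int^{\mathrm{orb}}_{\Delta\backslash\mathcal X}f=[\Delta:\Delta']^{-1}\int_{\Delta'\backslash\mathcal X}f$.
\item[(d)] Let $f\ge0$ be $\Delta$-invariant. If $\mathfrak S\subset\mathcal X$ is measurable and meets every orbit, then $\int^{\mathrm{orb}}_{\Delta\backslash\mathcal X}f\le\int_{\mathfrak S}f$. If $\int^{\mathrm{orb}}_{\Delta\backslash\mathcal X}f=0$, then $f=0$ almost everywhere.
\end{enumerate}
\end{lemma}

\begin{proof}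
(a) Take continuous compactly supported $h_j\ge0$ without common zeros, and an exhaustion of $\mathcal X$ by compact sets $K_j$. By properness $H_j=\sum_\delta h_j\circ\delta$ is a locally finite sum. Choose $c_j>0$ with $c_jH_j\le2^{-j}$ on $K_j$, and put $h=\sum_jc_jh_j$. Then $\sum_\delta h\circ\delta$ is finite and positive, and $w=h/\sum_\delta h\circ\delta$ is a cutoff. For two cutoffs $w,w'$,
\[
\int fw=\sum_\delta\int f\,w\,(w'\circ\delta)=\sum_\delta\int f\,(w\circ\delta^{-1})\,w'=\int fw' .
\]
(b) Let $w$ be a cutoff for $\Delta$ and let $\gamma$ run over representatives of $\Delta'\backslash\Delta$. The left side is $\sum_\gamma\int(f\circ\gamma)w=\int fw'$ with $w'=\sum_\gamma w\circ\gamma^{-1}$. This is a cutoff for $\Delta'$, because every element of $\Delta$ is uniquely $\gamma^{-1}\delta'$ with $\delta'\in\Delta'$.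

(c) By (b), $[\Delta:\Delta']\int^{\mathrm{orb}}_{\Delta\backslash\mathcal X}f=\int_{\mathcal X}fw'$ for a cutoff $w'$ for $\Delta'$. Summing $w'$ over the fibers of the covering $\mathcal X\to\Delta'\backslash\mathcal X$ gives $1$.

(d) Since $\sum_\delta\mathbf1_{\mathfrak S}\circ\delta\ge1$, we have $\int fw\le\sum_\delta\int f\,w\,(\mathbf1_{\mathfrak S}\circ\delta)=\int_{\mathfrak S}f\sum_\delta w\circ\delta^{-1}=\int_{\mathfrak S}f$. If $\int fw=0$, then $f\cdot(w\circ\delta)=0$ almost everywhere for each $\delta$, and summing over $\delta$ gives $f=0$.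
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
Choose smooth metrics on $L$ and on $\mathcal O(cD)$ over $\overline M$, with local potentials $u_0$ and $cv_0$. The smooth closed form $\theta$, given locally by $dd^c(u_0-tv_0)$, represents $c_1(L)-tc_1(D)$. Let $h_0$ be the chosen metric on $L$ and $s$ the canonical section of $\mathcal O(cD)$. On $M$ define the global function
\[
\chi=-\log(h/h_0)-\tfrac tc\log\|s\|^2 .
\]
In a chart $\mathcal U$ we have $\|s\|^2=|f_{cD}|^2e^{-cv_0}$, so $\chi=\psi-(u_0-tv_0)$ with $\psi$ as in \eqref{eq:psi}. The same holds near an interior point with $f_{cD}=1$ and $\psi=u$. By Lemma~\ref{lem:bounded} and (P1), the functions $\psi$ extend to locally bounded psh functions across $\partial M$, and by uniqueness of the extensions $\chi$ extends to a bounded function on $\overline M$.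

Define currents on $\overline M$ by $\Theta_0=1$ and $\Theta_{j+1}=\theta\wedge\Theta_j+dd^c(\chi\Theta_j)$. If $\Theta_j$ is closed and $\rho$ is smooth, then $dd^c(\rho\,\Theta_j)=dd^c\rho\wedge\Theta_j$. With $\rho=u_0-tv_0$ this gives $\Theta_{j+1}=dd^c(\psi\Theta_j)$ locally, so $\Theta_j=(dd^c\psi)^j$ is the closed positive current of (P2). Since $\overline M$ is compact and $\theta$ is smooth and closed, $\int_{\overline M}dd^c(\chi\Theta_j)\wedge\theta^{G-j-1}=0$. Hence $\int\Theta_{j+1}\wedge\theta^{G-j-1}=\int\Theta_j\wedge\theta^{G-j}$ for all $j$, and $\int_{\overline M}\Theta_G=\int_{\overline M}\theta^G$. By (P3) the measure $\Theta_G$ does not charge $\partial M$. On $M$, where we may take $\psi=u$, we obtain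
\[
\int_{\overline M}\big(c_1(L)-tc_1(D)\big)^G=\int_M(dd^cu)^G .
\]

It remains to identify the measure $(dd^cu)^G$. Locally $u=V(\operatorname{Im}\tau)$ is $C^{1,1}$, so the coefficients of $dd^cu$ are locally bounded functions. The convolutions $u_\delta$ of $u$ with an approximate identity are smooth and psh and converge to $u$ locally uniformly, so $(dd^cu_\delta)^G\to(dd^cu)^G$ weakly by (P2). Their second derivatives converge in $L^p_{\mathrm{loc}}$ for all $p<\infty$, so by H\"older's inequality $(dd^cu_\delta)^G$ converges in $L^1_{\mathrm{loc}}$ to the pointwise product. Thus $(dd^cu)^G$ is the pointwise product, defined almost everywhere. For a function of $\operatorname{Im}\tau$, the derivative $\partial^2/\partial\tau_a\partial\bar\tau_b$ is $\frac14$ of the corresponding real second derivative, so the density of $(dd^cu)^G$ is a universal constant times $\det\operatorname{Hess}V$. By Lemma~\ref{lem:C11} the measure vanishes where $Y^{-1}\notin R$ and equals $\omega^G$ where $Y^{-1}\in R$. In the local basis all short vectors lie in $W_g$, so vectors outside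 $W_g$ have $|v|^2_\tau>\varepsilon$, and $Y^{-1}\in R$ means exactly $\tau\in Z_\varepsilon$. Therefore $\int_M(dd^cu)^G=\int_{\Gamma(l)\backslash Z_\varepsilon}\omega^G$. Dividing by $[\Gamma:\Gamma(l)]$ and using \eqref{eq:proj} and Lemma~\ref{lem:orb}(c) proves part (1).
\end{proof}

\begin{corollary}\label{cor:lambda}
For every $k\ge1$, $\ \lambda_k=\int^{\mathrm{orb}}_{\operatorname{Sp}_{2k}(\mathbb Z)\backslash\mathbb H_k}\omega^{k(k+1)/2}$, and this number is finite and positive.
\end{corollary}

\begin{proof}
Apply part (1) in genus $k$ and let $t\to0$. The left side tends to $\lambda_k$. The sets $Z_{4\pi t}$ increase to $\mathbb H_k$ and $\omega^{k(k+1)/2}$ is a positive volume form (see \eqref{eq:kappa} below), so monotone convergence applies.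
\end{proof}

\section{M\"obius inversion over short vectors}\label{sec:mobius}

Up to a null set, $Z_\varepsilon$ is the set where $S(\tau)$ is empty, and inclusion--exclusion gives $\mathbf1[S=\emptyset]=\sum_{A\subset S}(-1)^{|A|}$. This sum cannot be integrated term by term: for $r=1$ the set $S_Q$ has about $2Q^{-1/2}$ elements, and $\int_0^12^{|S_Q|}Q^{g-1}dQ$ diverges. The remedy is to group the subsets $A$ by their span. The grouped sums are the M\"obius numbers,
\[
\sum_{A\subset S,\ \operatorname{span}A=x}(-1)^{|A|}=\mu(\hat0,x),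
\]
because summing the left side over $x\le y$ gives $\sum_{A\subset S\cap y}(-1)^{|A|}$, which is $1$ for $y=\hat0$ and $0$ otherwise. After grouping, the terms grow only polynomially in $|S|$, and their signs are known.

For a flat $x$ of $S$, the flats below $x$ are the flats of $S\cap x$, so $\mu(\hat0,x)=\mu(S\cap x)$. If $S$ spans a line, then $\mu(S)=-1$. If $S$ spans a plane and its elements lie on $j$ lines, then $1-j+\mu(S)=0$, so $\mu(S)=j-1$.

\begin{lemma}\label{lem:mobius}
If $S$ spans a space of dimension $r$, then $1\le(-1)^r\mu(S)\le|S|^r$, with the convention $0^0=1$.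
\end{lemma}

\begin{proof}
Let $b(S)\le|S|^r$ be the number of subsets of $S$ that are bases of $\operatorname{span}S$. We prove $1\le(-1)^r\mu(S)\le b(S)$ by induction on $r$. For $r=0$ both numbers are $1$. Let $r\ge1$, fix $s_0\in S$ and let $a$ be the line it spans. For a flat $y\ge a$ put $\beta(y)=\sum_{x\vee a=y}\mu(\hat0,x)$. A flat $x$ lies below $y$ if and only if $x\vee a$ does, so
\[
0=\sum_{x\le y}\mu(\hat0,x)=\sum_{a\le y'\le y}\beta(y'),
\]
and induction on $y$ gives $\beta(y)=0$ for all $y\ge a$. Take $y=\hat1$. The condition $x+a=\hat1$ means that $x=\hat1$ or that $x$ has dimension $r-1$ and does not contain $a$. Hence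
\[
\mu(S)=-\sum_H\mu(S\cap H),
\]
where $H$ runs over the flats of dimension $r-1$ not containing $s_0$. There is at least one: extend $s_0$ to a basis contained in $S$ and drop $s_0$. By induction every term has sign $(-1)^{r-1}$ and absolute value at least $1$, which gives the lower bound. Also $|\mu(S)|\le\sum_Hb(S\cap H)\le b(S)$, because the map sending a pair $(H,B)$, with $B\subset S\cap H$ a basis of $H$, to the basis $B\cup\{s_0\}$ is injective: $H$ is the span of $B$.
\end{proof}

For $\tau\in\mathbb H_g$ and a primitive isotropic $W\subset\Lambda$, let $\mu_W(\tau)=\mu(S(\tau)\cap W)$ if $S(\tau)\cap W$ spans $W_{\mathbb R}$, and $\mu_W(\tau)=0$ otherwise; thus $\mu_{\{0\}}=1$. Equivariance of the norms gives $\mu_{\gamma\cdot W}(\gamma\tau)=\mu_W(\tau)$, and by \eqref{eq:block}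
\begin{equation}\label{eq:muW}
\mu_{W_r}(\tau)=\mu_r\big(Y_W^{-1}/\varepsilon\big).
\end{equation}

\begin{lemma}\label{lem:decomp}
For almost every $\tau\in\mathbb H_g$,
\[
\mathbf1_{Z_\varepsilon}(\tau)=\sum_W\mu_W(\tau),
\]
where $W$ runs over the primitive isotropic sublattices of $\Lambda$, and the sum is finite.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:short} every flat $x$ of $S(\tau)$ is isotropic; this is the second use of $\varepsilon<1$. The map $x\mapsto W=x\cap\Lambda$ is a bijection from the flats onto the primitive isotropic $W$ for which $S(\tau)\cap W$ spans $W_{\mathbb R}$, and $\mu(\hat0,x)=\mu_W(\tau)$. So the right side is $\sum_{x\le\hat1}\mu(\hat0,x)=\mathbf1[S(\tau)=\emptyset]$. This agrees with $\mathbf1_{Z_\varepsilon}$ off the countable union of the sets $\{|v|^2_\tau=\varepsilon\}$. Each of them is null, because $|v|^2_\tau$ is real analytic and nonconstant: by \eqref{eq:norm} it equals $y|m|^2+|n|^2/y$ at $\tau=iy1_g$.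
\end{proof}

\begin{proposition}\label{prop:conv}
For $1\le r\le g$ the integral $m_{g,r}$ converges absolutely, and $(-1)^rm_{g,r}>0$.
\end{proposition}

\begin{proof}
Every $Q\in\mathcal C_r$ can be written uniquely as $Q=\sum_ia_i\big(x_i+\sum_{j>i}p_{ij}x_j\big)^2$ with $a_i>0$, and $\det Q=\prod_ia_i$. For $i\le j$ the entry $Q_{ij}$ is $a_ip_{ij}$ (with $p_{ii}=1$) plus a function of the $a_h,p_{hj'}$ with $h<i$. So the Jacobian matrix is triangular, and
\begin{equation}\label{eq:jac}
dQ=\prod_ia_i^{\,r-i}\,da_i\prod_{i<j}dp_{ij}.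
\end{equation}

By Hermite reduction every $\operatorname{GL}_r(\mathbb Z)$-orbit meets
\[
\mathfrak S=\{Q:\ |p_{ij}|\le\tfrac12,\ \ a_i\le\tfrac43a_{i+1}\}.
\]
To see this, take a minimal vector as $e_1$, so that $Q=a_1(x_1+\cdots)^2+Q'(x_2,\dots,x_r)$. Reduce $Q'$ by induction, and subtract integer multiples of $e_1$ from $e_2,\dots,e_r$ to get $|p_{1j}|\le\frac12$. Minimality gives $a_1\le Q[e_2]=a_1p_{12}^2+a_2\le\frac14a_1+a_2$.

Let $Q\in\mathfrak S$ with $\mu_r(Q)\ne0$. Since $S_Q$ spans, it contains a vector with $x_r\ne0$, so $a_r\le1$, and all $a_i\le(4/3)^r$. If $Q[v]\le1$, then for given $x_r,\dots,x_{i+1}$ the integer $x_i$ lies in an interval of length $2a_i^{-1/2}$. Hence $|S_Q|\le\prod_i(2a_i^{-1/2}+1)\le C\prod_ia_i^{-1/2}$, and $|\mu_r(Q)|\le C^r\prod_ia_i^{-r/2}$ by Lemma~\ref{lem:mobius}. With \eqref{eq:jac},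
\[
\int_{\mathfrak S}|\mu_r(Q)|(\det Q)^{g-r}dQ\le C^r\int_{a_i\le\frac43a_{i+1},\ a_r\le1}\ \prod_ia_i^{\,e_i}\frac{da_i}{a_i},\qquad e_i=g+1-i-\frac r2 .
\]
Integrate over $a_1$, then $a_2$, and so on. If $e_1>0$, the first integration gives a constant times $a_2^{e_1}$; at the $j$-th step the exponent of $a_j$ is $e_1+\dots+e_j$. All steps converge, because
\[
e_1+\dots+e_j=\frac{j(2g+1-j-r)}2\ge\frac j2>0\qquad(1\le j\le r\le g).
\]
Absolute convergence follows from Lemma~\ref{lem:orb}(d). By Lemma~\ref{lem:mobius} the function $(-1)^r\mu_r$ is nonnegative, and it is at least $1$ on the nonempty open set where $Q[e_i]<1$ for all $i$. By Lemma~\ref{lem:orb}(d) again, $(-1)^rm_{g,r}>0$.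
\end{proof}

\section{Unfolding and the volume of the thick part}\label{sec:unfold}

By Lemma~\ref{lem:decomp} we have to integrate $\sum_{\operatorname{rk}W=r}\mu_W$ over $\Gamma\backslash\mathbb H_g$. All $W$ of rank $r$ are equivalent, so this unfolds to the integral of one function of $Y_W$ over the quotient by the stabilizer $\Gamma_W$ of $W=W_r$. That quotient fibers over $\mathcal A_k\times\operatorname{GL}_r(\mathbb Z)\backslash\mathcal C_r$ with compact fibers, and the integral factors. We make this precise.

\subsection{The invariant volume}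

The linear map $H\mapsto AHA^t$ of $\operatorname{Sym}_r(\mathbb R)$ has determinant $(\det A)^{r+1}$: if $A$ has eigenvalues $a_i$, its eigenvalues are the $a_ia_j$ with $i\le j$. Hence $(\det Y)^{-(g+1)}dX\,dY$ is invariant under the maps $\tau\mapsto A\tau A^t+B$, which lie in $\operatorname{Sp}_{2g}(\mathbb R)$ and act transitively on $\mathbb H_g$. Since $\omega$ is invariant as well, $\omega^G=\kappa_g(\det Y)^{-(g+1)}dX\,dY$ for a constant $\kappa_g$. We compute it at $Y=1_g$. The second order term of $-\log\det(1+H)$ is $\frac12\operatorname{tr}H^2=\frac12\sum_ih_{ii}^2+\sum_{i<j}h_{ij}^2$, and $dd^c\phi(y)=\frac1{4\pi}\phi''(y)\,dx\wedge dy$ in one variable. So at $Y=1_g$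
\[
\omega=\sum_i\frac1{4\pi}dx_{ii}\wedge dy_{ii}+\sum_{i<j}\frac2{4\pi}dx_{ij}\wedge dy_{ij},
\]
and
\begin{equation}\label{eq:kappa}
\omega^G=\kappa_g(\det Y)^{-(g+1)}dX\,dY,\qquad\kappa_g=G!\;2^{g(g-1)/2}(4\pi)^{-G}.
\end{equation}
We put $\kappa_0=1$.

\subsection{The stabilizer of an isotropic sublattice}

Let $1\le r\le g$, $k=g-r$, $W=W_r$. The actions on $W^\perp/W$ and on $W$ define a homomorphism $\Gamma_W\to\operatorname{Sp}_{2k}(\mathbb Z)\times\operatorname{GL}_r(\mathbb Z)$. It is split by letting $(\gamma_1,U)$ act as $\gamma_1$ on $(m',n')$, as $U$ on $n''$ and as $U^{-t}$ on $m''$. Let $\mathcal N$ be the kernel. Every $\delta\in\Gamma_W$ is uniquely a product $\nu\rho$ with $\nu\in\mathcal N$ and $\rho=(\gamma_1,U)$, and by Lemma~\ref{lem:block} the group $\mathcal N$ fixes $\tau_1$ and $Y_W$.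

\begin{lemma}\label{lem:N}
Every $\mathcal N$-orbit in $\mathbb H_g$ meets
\[
\mathcal F=\{\tau:\ \text{all entries of }\alpha,\ \beta\text{ and }X_2\text{ lie in }[0,1)\},
\]
and $\sum_{\nu\in\mathcal N}\mathbf1_{\mathcal F}(\nu\tau)=1$ for all $\tau$.
\end{lemma}

\begin{proof}
For $\nu\in\mathcal N$ the map $\nu^t-1$ sends $W^\perp$ to $W$ and $W$ to $0$, so it induces $\phi_\nu\in\operatorname{Hom}(W^\perp/W,W)$. Since $(\nu^t-1)(\nu'^t-1)$ vanishes on $W^\perp$, the map $\nu\mapsto\phi_\nu$ is a homomorphism. If $\phi_\nu=0$, then $E(\nu^tv-v,w)=E(\nu^tv,\nu^tw)-E(v,w)=0$ for $v\in\Lambda$ and $w\in W^\perp$, so $\nu^t-1$ induces a map $\Lambda/W^\perp\to W$, $m''\mapsto Bm''$. It is symmetric since $\nu^t$ preserves $E$, and $\nu$ is the translation $\tau_2\mapsto\tau_2+B$. So the kernel is $\operatorname{Sym}_r(\mathbb Z)$.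

For integral $k\times r$ matrices $a,b$ consider the elements of $\Gamma$ given by
\[
\tau\mapsto\begin{pmatrix}1&0\\a^t&1\end{pmatrix}\tau\begin{pmatrix}1&a\\0&1\end{pmatrix},\qquad\tau\mapsto\tau+\begin{pmatrix}0&b\\b^t&0\end{pmatrix}.
\]
On $W^\perp$ their transposes fix $m',n'$ and send $n''$ to $n''-a^tn'$ and to $n''+b^tm'$, respectively. So they lie in $\mathcal N$. Their product $\nu_{a,b}$ has $\phi(m',n')=b^tm'-a^tn'$, and it sends $z$ to $z+\tau_1a+b$. Every homomorphism $\mathbb Z^{2k}\to\mathbb Z^r$ has this form for a unique pair $(a,b)$, so the $\nu_{a,b}$ represent the cosets of $\operatorname{Sym}_r(\mathbb Z)$ in $\mathcal N$. Given $\tau$, exactly one pair $(a,b)$ moves $(\alpha,\beta)$ into the unit cube, and then exactly one $B$ moves $X_2$ into the unit cube.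
\end{proof}

\begin{lemma}\label{lem:fiber}
Let $f$ be a $\operatorname{GL}_r(\mathbb Z)$-invariant function on $\mathcal C_r$ that is nonnegative, or such that the right side below converges absolutely. Then
\[
\int^{\mathrm{orb}}_{\Gamma_W\backslash\mathbb H_g}f(Y_W)\,\omega^G=\frac{\kappa_g}{\kappa_k}\,\lambda_k\int^{\mathrm{orb}}_{\operatorname{GL}_r(\mathbb Z)\backslash\mathcal C_r}f(Y')(\det Y')^{-(g+1)}dY' .
\]
\end{lemma}

\begin{proof}
Let $w_1$ and $w_2$ be cutoffs for $\operatorname{Sp}_{2k}(\mathbb Z)$ on $\mathbb H_k$ and for $\operatorname{GL}_r(\mathbb Z)$ on $\mathcal C_r$, with $w_1=1$ if $k=0$. Then $w(\tau)=w_1(\tau_1)w_2(Y_W)\mathbf1_{\mathcal F}(\tau)$ is a cutoff for $\Gamma_W$, since by Lemmas~\ref{lem:block} and~\ref{lem:N}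
\[
\sum_{\delta\in\Gamma_W}w(\delta\tau)=\sum_{\rho=(\gamma_1,U)}w_1(\gamma_1\tau_1)\,w_2(UY_WU^t)\sum_{\nu\in\mathcal N}\mathbf1_{\mathcal F}(\nu\rho\tau)=1 .
\]
In the coordinates $(\tau_1,z,X_2,Y_W)$ the measure $dX\,dY$ is Lebesgue measure, because $Y_W$ is $Y_2$ minus a function of $\tau_1$ and $z$. For fixed $\tau_1$ the map $(\alpha,\beta)\mapsto(\operatorname{Re}z,\operatorname{Im}z)=(X_1\alpha+\beta,Y_1\alpha)$ has Jacobian $\det Y_1$ on each of the $r$ columns, so the slice of $\mathcal F$ over $(\tau_1,Y_W)$ has volume $(\det Y_1)^r$. Using \eqref{eq:kappa}, $\det Y=\det Y_1\det Y_W$ and $r-(g+1)=-(k+1)$, the left side equals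
\[
\kappa_g\int_{\mathbb H_k}w_1\,(\det Y_1)^{-(k+1)}dX_1\,dY_1\cdot\int_{\mathcal C_r}w_2\,f\,(\det Y')^{-(g+1)}dY' .
\]
The first integral is $\lambda_k/\kappa_k$ by \eqref{eq:kappa} in genus $k$ and Corollary~\ref{cor:lambda}. The case of an integrable $f$ follows by splitting it into positive and negative parts.
\end{proof}

\subsection{Proof of parts (2) and (3)}

Let $1\le r\le g$ and $f(Y')=\mu_r(Y'^{-1}/\varepsilon)$. Substitute $Y'=(\varepsilon Q)^{-1}$; this map is equivariant for the automorphism $U\mapsto U^{-t}$ of $\operatorname{GL}_r(\mathbb Z)$, so it carries cutoffs to cutoffs. Its derivative is $H\mapsto-\varepsilon^{-1}Q^{-1}HQ^{-1}$, so $dY'=\varepsilon^{-r(r+1)/2}(\det Q)^{-(r+1)}dQ$, and $(\det Y')^{-(g+1)}=\varepsilon^{r(g+1)}(\det Q)^{g+1}$. Since $r(g+1)-r(r+1)/2=N_r$,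
\begin{equation}\label{eq:scale}
\int^{\mathrm{orb}}_{\operatorname{GL}_r(\mathbb Z)\backslash\mathcal C_r}\mu_r(Y'^{-1}/\varepsilon)(\det Y')^{-(g+1)}dY'=\varepsilon^{N_r}\,m_{g,r},
\end{equation}
and the integral converges absolutely by Proposition~\ref{prop:conv}. By \eqref{eq:muW} and Lemma~\ref{lem:fiber}, the function $\mu_{W_r}$ is absolutely integrable over $\Gamma_W\backslash\mathbb H_g$. The primitive isotropic sublattices of rank $r$ are the $\gamma^{-1}\cdot W_r$ with $\gamma\in\Gamma_W\backslash\Gamma$, and $\mu_{\gamma^{-1}\cdot W_r}=\mu_{W_r}\circ\gamma$. So Lemma~\ref{lem:orb}(b), Lemma~\ref{lem:fiber} and \eqref{eq:scale} give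
\[
\int^{\mathrm{orb}}_{\Gamma\backslash\mathbb H_g}\ \sum_{\operatorname{rk}W=r}\mu_W\;\omega^G=\frac{\kappa_g}{\kappa_{g-r}}\,\lambda_{g-r}\,m_{g,r}\,\varepsilon^{N_r}.
\]
For $r=0$ this holds too: both sides are $\lambda_g$ by Corollary~\ref{cor:lambda}. Summing over $r$ and using part (1) and Lemma~\ref{lem:decomp}, we get for $0<t<\frac1{4\pi}$
\begin{equation}\label{eq:poly}
\sum_{N=0}^G\binom GN(-1)^Na^{(g)}_N\,t^N=\langle(L-tD)^G\rangle=\sum_{r=0}^g\frac{\kappa_g}{\kappa_{g-r}}\,\lambda_{g-r}\,m_{g,r}\,(4\pi t)^{N_r}.
\end{equation}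
Both sides are polynomials in $t$ that agree on an interval, so their coefficients agree. The right side contains only the powers $t^{N_r}$, and $G-N_r=k(k+1)/2$ with $k=g-r\in\{0,\dots,g\}$. This proves part (2).

The exponents $N_r$ are pairwise distinct. Fix $r$ and put $K=k(k+1)/2=G-N_r$. Since $g(g-1)/2=G-g$ and $k(k-1)/2=K-k$, formula \eqref{eq:kappa} gives
\[
(4\pi)^{N_r}\frac{\kappa_g}{\kappa_k}=\frac{G!}{K!}\,2^{(G-g)-(K-k)}=\frac{G!}{K!}\,2^{N_r-r}.
\]
Comparing the coefficients of $t^{N_r}$ in \eqref{eq:poly} and dividing by $\binom G{N_r}=\frac{G!}{N_r!\,K!}$ yields the formula in part (3). The sign follows from $\lambda_k>0$ and $(-1)^rm_{g,r}>0$, which is Proposition~\ref{prop:conv} for $r\ge1$ and trivial for $r=0$. This completes the proof of Theorem~\ref{thm:main}.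

\section{The integrals $m_{g,1}$ and $m_{2,2}$}\label{sec:examples}

\begin{example}
Let $r=1$, so $N_1=g$. The group $\operatorname{GL}_1(\mathbb Z)=\{\pm1\}$ acts trivially on $\mathcal C_1=(0,\infty)$, so $w=\frac12$ is a cutoff, and $\mu_1=-\mathbf1_{\{Q\le1\}}$. Hence $m_{g,1}=-\frac12\int_0^1Q^{g-1}dQ=-\frac1{2g}$ and
\[
a^{(g)}_g=\tfrac12(-2)^{g-1}(g-1)!\;\lambda_{g-1}.
\]
For $g=1$ this is the value $\frac12$ of Section~\ref{sec:genusone}. For $g=2$, with $\lambda_1=\frac1{24}$, it gives $a_2^{(2)}=-\frac1{24}$.
\end{example}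

\begin{example}
Let $g=r=2$, so $N_2=3$. For almost every $Q\in\mathcal C_2$ the minimal vector is unique up to sign. If $j$ primitive vectors up to sign satisfy $Q[v]\le1$, then $\mu_2(Q)=j-1$ for $j\ge1$ and $\mu_2(Q)=0$ for $j=0$. So $\mu_2(Q)$ counts the primitive $v$ up to sign with $Q[v]\le1$ that are not minimal. These pairs $\pm v$ form one $\operatorname{GL}_2(\mathbb Z)$-orbit, and Lemma~\ref{lem:orb}(b) gives $m_{2,2}=\int^{\mathrm{orb}}_{\Delta'\backslash\mathcal C_2}f\,dQ$, where $\Delta'$ is the stabilizer of $\pm e_1$ and $f$ is the indicator function of the set of $Q$ with $Q[e_1]\le1$ for which $e_1$ is not minimal.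

Write $Q=a_1(x_1+px_2)^2+a_2x_2^2$, so that $dQ=a_1\,da_1\,da_2\,dp$ by \eqref{eq:jac}. The group $\Delta'$ consists of the substitutions $x_1\mapsto\pm x_1+jx_2$, $x_2\mapsto\pm x_2$ with $j\in\mathbb Z$. They fix $a_1,a_2$ and act by $p\mapsto\pm p+j'$ with $j'\in\mathbb Z$. For each of the four choices of signs exactly one $j$ brings a generic $p$ into $[-\frac12,\frac12]$, so $\frac14\mathbf1_{\{|p|\le1/2\}}$ is a cutoff. For $|p|\le\frac12$, the vector $e_1$ is not minimal if and only if $Q[e_2]<Q[e_1]$, that is, $a_2<a_1(1-p^2)$. Indeed, suppose $a_2\ge a_1(1-p^2)\ge\frac34a_1$. Then vectors with $|x_2|=1$ have $Q\ge Q[e_2]\ge a_1$, and vectors with $|x_2|\ge2$ have $Q\ge4a_2\ge3a_1$. Therefore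
\[
m_{2,2}=\frac14\int_{-1/2}^{1/2}\int_0^1a_1\cdot a_1(1-p^2)\,da_1\,dp=\frac14\cdot\frac13\cdot\frac{11}{12}=\frac{11}{144},
\]
and Theorem~\ref{thm:main}(3) gives $a^{(2)}_3=-3!\cdot2\cdot\frac{11}{144}=-\frac{11}{12}$. In genus two, \eqref{eq:poly} thus reads
\[
\langle(L-tD)^3\rangle=\lambda_2-\frac{t^2}8+\frac{11\,t^3}{12}.
\]
The term in $t^2$ removes the regions around single short periods, and the term in $t^3$ corrects for their overlaps.
\end{example}

\begin{thebibliography}{9}

\bibitem{EGH}
Cord Erdenberger, Samuel Grushevsky, Klaus Hulek,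
\emph{Some intersection numbers of divisors on toroidal compactifications of $\mathcal A_g$},
arXiv:0707.1274 (2007).

\end{thebibliography}
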